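# The equations that hold in every graph model cannot be enumerated

## 1. A first guess: β-conversion and nothing else

A graph model interprets every closed $\lambda$-term by a subset of a set $D$, and $\beta$-convertible terms get the same subset. Which equations hold in *all* graph models? There is great freedom in choosing a graph model, so one would first guess that only the equations forced by computation survive:

> *First guess.* An equation between closed terms holds in every graph model exactly when its two sides are $\beta$-convertible.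

If this were right, the set of equations valid in all graph models would be recursively enumerable (r.e.), since one can list all conversions. We test the guess by hand, after the definitions.

**Definition (graph model).** A *web* is a pair $(D,i)$ where $D$ is an infinite set and $i:\mathcal P_f(D)\times D\to D$ is an injective total map; $\mathcal P_f(D)$ is the set of finite subsets of $D$. The graph model lives on the complete lattice $(\mathcal P(D),\subseteq)$. For an environment $\rho$, mapping variables to subsets of $D$,
$$|x|_\rho=\rho(x),\qquad |MN|_\rho=\{\delta\in D:\exists a\in\mathcal P_f(D),\ a\subseteq|N|_\rho,\ i(a,\delta)\in|M|_\rho\},$$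
$$|\lambda x.M|_\rho=\{i(a,\delta):a\in\mathcal P_f(D),\ \delta\in|M|_{\rho[x:=a]}\}.$$

Read $i(a,\delta)$ as an arrow "from $a$ to $\delta$". For $X,Y\subseteq D$ put $X\cdot Y=\{\delta:\exists a\in\mathcal P_f(D),\ a\subseteq Y,\ i(a,\delta)\in X\}$, so that $|MN|_\rho=|M|_\rho\cdot|N|_\rho$. I write $|M|$ for closed $M$.

Application and abstraction are monotone, so every context is monotone. Also, $\beta$-conversion is sound. By injectivity of $i$, $\delta\in|(\lambda x.M)N|_\rho$ iff $\delta\in|M|_{\rho[x:=a]}$ for some finite $a\subseteq|N|_\rho$. Membership in $|M|$ depends on finitely many elements of the environment only, so this says $\delta\in|M|_{\rho[x:=|N|_\rho]}$, which is $|M[x:=N]|_\rho$. (The last two facts are routine inductions on $M$.)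

**Definition (theories).** A *$\lambda$-theory* is a set of equations between closed terms that is a congruence and contains $\beta$-conversion. $\mathrm{Th}(\mathcal G)$ is the set of equations $M=N$ between closed terms with $|M|=|N|$ in $\mathcal G$. It is a $\lambda$-theory, and theories of this form are called *graph theories*.

To test equations we need webs that we can compute in. We build them from a finite amount of data.

**Definition (finite pair, free completion).** A *finite pair* $(A,j)$ is a finite set $A$ with a partial injection $j:\mathcal P(A)\times A\rightharpoonup A$. Let $A\neq\emptyset$, and rename its elements so that none is an ordered pair. Put $U_0=A$, $U_{n+1}=A\cup(\mathcal P_f(U_n)\times U_n)$, $D=\bigcup_nU_n$, and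
$$i(a,\gamma)=j(a,\gamma)\ \text{ if }(a,\gamma)\in\mathrm{dom}\,j,\qquad i(a,\gamma)=(a,\gamma)\ \text{ otherwise.}$$
The resulting graph model is the *free completion* $\bar A$. The *rank* of $\sigma\in D$ is the least $n$ with $\sigma\in U_n$.

This is a graph model: $i$ is total; it is injective because $j$ is, and because values of $j$ are not pairs; and $D$ is infinite, since $\gamma,(\emptyset,\gamma),(\emptyset,(\emptyset,\gamma)),\dots$ have increasing ranks for $\gamma\in A$. We use two properties constantly.

* An element of $A$ is a value of $i$ only via $j$: if $\delta\in A$ and $\delta=i(a,\gamma)$, then $(a,\gamma)\in\mathrm{dom}\,j$ and $\delta=j(a,\gamma)$.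
* If $i(c,\sigma)\in c$, then $(c,\sigma)\in\mathrm{dom}\,j$. Otherwise $i(c,\sigma)$ is the pair $(c,\sigma)$, whose rank exceeds that of every element of $c$.

Our two examples are $\mathcal F$, the free completion of $A=\{o\}$ with $j=\emptyset$, and $\mathcal O$, the free completion of $A=\{\varepsilon,\delta\}$ where $j$ has the single value $j(\{\varepsilon\},\delta)=\varepsilon$.

**Test 1: normal forms.** Let $I=\lambda x.x$ and $K=\lambda xy.x$. In any graph model
$$|I|=\{i(a,\gamma):\gamma\in a\},\qquad |K|=\{i(a,i(b,\gamma)):\gamma\in a\},\qquad |\lambda xy.xy|=\{i(a,i(b,\gamma)):\exists b'\subseteq b,\ i(b',\gamma)\in a\}.$$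
In $\mathcal F$ the element $(\{o\},o)=i(\{o\},o)$ lies in $|I|$. It lies in neither $|K|$ nor $|\lambda xy.xy|$, because $o$ is not a value of $i$. So $I=K$ fails, and so does the $\eta$-equation $I=\lambda xy.xy$. This agrees with the guess.

**Test 2: $\Omega=(\lambda x.xx)(\lambda x.xx)$.** By injectivity,
$$i(c,\gamma)\in|\lambda x.xx|\iff\gamma\in c\cdot c\iff\exists c'\subseteq c:\ i(c',\gamma)\in c,$$
and $\gamma\in|\Omega|$ iff there is a finite $c\subseteq|\lambda x.xx|$ with $i(c,\gamma)\in|\lambda x.xx|$. Given such a $c$, take $c'\subseteq c$ with $i(c',\gamma)\in c$. Then $c'\subseteq|\lambda x.xx|$ and $i(c',\gamma)\in c\subseteq|\lambda x.xx|$, so $c'$ is again such a set. If $c'\ne c$, it is smaller, and we repeat. The descent must stop, and it can stop only at a $c$ with $i(c,\gamma)\in c$.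

In $\mathcal F$ this never happens, so $|\Omega|=\emptyset$. In $\mathcal O$ it forces $(c,\gamma)=(\{\varepsilon\},\delta)$, and there it does happen: from $i(\{\varepsilon\},\delta)=\varepsilon\in\{\varepsilon\}$ we get $\varepsilon\in|\lambda x.xx|$, hence $\delta\in|\Omega|$. So $|\Omega|=\{\delta\}$ in $\mathcal O$. Now $\Omega$ and $\Omega I$ are not $\beta$-convertible (each reduces only to itself), and in $\mathcal F$ both denote $\emptyset$. But in $\mathcal O$ we have $|\Omega I|=\{\gamma:\exists a\subseteq|I|,\ i(a,\gamma)=\delta\}=\emptyset$, because $\delta$ is not a value of $i$. So $\Omega=\Omega I$ fails in $\mathcal O$. The guess survives again.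

Keep in mind: *one atom $\varepsilon$ with $i(\{\varepsilon\},\delta)=\varepsilon$ puts a chosen $\delta$ into $|\Omega|$, and the descent shows that nothing else gets in.* Nevertheless the guess is false, and even its consequence "r.e." is false.

## 2. The minimum graph theory

There is a minimum graph theory $T_{min}$, that is, a graph theory contained in every graph theory; we take this as known (it is even the equational theory of some effective graph model). It is contained in the intersection of all graph theories and is itself one of them, so it equals that intersection: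
$$M=N\ \text{ is in }T_{min}\iff|M|=|N|\text{ in every graph model.}$$
The conjecture that $T_{min}$ is not r.e. is in Giulio Manzonetto, "Models and theories of lambda calculus", arXiv:0904.4756 (2009). It is true.

**Theorem 1.** $T_{min}$ is $\Pi^0_1$-hard under many-one reductions. In particular it is not r.e.

Here a set is $\Pi^0_1$ (or co-r.e.) if its complement is r.e., and $X\le_mZ$ means that there is a computable $f$ with $n\in X\iff f(n)\in Z$. A set $Z$ is $\Pi^0_1$-hard if $X\le_mZ$ for every $\Pi^0_1$ set $X$, and $\Pi^0_1$-complete if it is also $\Pi^0_1$. It suffices to reduce $\mathbb N\setminus W$ to $Z$ for $W$ the halting set. Such a $Z$ is not r.e.: otherwise $\mathbb N\setminus W$ would be r.e. and $W$ recursive. As $\beta$-convertibility is r.e., Theorem 1 refutes the guess.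

Let $\Lambda^o$ be the set of closed terms, with a standard Gödel numbering $\#$. For closed $N,P$ write $N\sqsubseteq P$ if $|N|\subseteq|P|$ in **every** graph model. Three things are needed:

1. Inequalities $N\sqsubseteq I$ are refuted by finite data (Section 3).
2. Inequalities must be turned into equations, with enough of a converse (Sections 4–6).
3. A computable family of terms must have its inequalities track $\mathbb N\setminus W$ (Section 7).

## 3. Finite refutations of $N\sqsubseteq I$

For a finite pair $(A,j)$ and $\rho:\mathrm{Var}\to\mathcal P(A)$ define $|M|^A_\rho\subseteq A$ by the clauses of a graph model, using $j(a,\delta)$ only where it is defined: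
$$|MN|^A_\rho=\{\delta\in A:\exists a\subseteq|N|^A_\rho,\ (a,\delta)\in\mathrm{dom}\,j,\ j(a,\delta)\in|M|^A_\rho\},$$
$$|\lambda x.M|^A_\rho=\{j(a,\delta):(a,\delta)\in\mathrm{dom}\,j,\ \delta\in|M|^A_{\rho[x:=a]}\}.$$
This is a finite computation, uniform in the data. For the pair behind $\mathcal O$ we get $|\lambda x.xx|^A=\{\varepsilon\}$ and $|\Omega|^A=\{\delta\}$.

**Lemma 2.**
(a) If $\delta\in|M|_\rho$ in a graph model $(D,i)$, there is a finite $A_0\subseteq D$ such that for every finite $A\supseteq A_0$, with $j$ the restriction of $i$ to $\{(a,\gamma):a\subseteq A,\ \gamma\in A,\ i(a,\gamma)\in A\}$, we have $\delta\in|M|^A_{\rho\cap A}$, where $(\rho\cap A)(x)=\rho(x)\cap A$.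
(b) If $A\subseteq D$, $i$ extends $j$ and $\rho:\mathrm{Var}\to\mathcal P(A)$, then $|M|^A_\rho\subseteq|M|_\rho$.
(c) Every finite pair with $A\ne\emptyset$ extends to a graph model $(D,i)$ in which $\delta\in A$ and $\delta=i(a,\gamma)$ imply $\delta=j(a,\gamma)$.

*Proof.* (a) Induction on $M$. For a variable take $A_0=\{\delta\}$. For $MN$, let $a\subseteq|N|_\rho$ be finite with $i(a,\delta)\in|M|_\rho$. Let $A_0$ consist of $\delta$, $i(a,\delta)$, the elements of $a$, and the sets given by induction for $i(a,\delta)\in|M|_\rho$ and for $\gamma\in|N|_\rho$, each $\gamma\in a$. If $A\supseteq A_0$, then $j(a,\delta)$ is defined, $a\subseteq|N|^A_{\rho\cap A}$ and $j(a,\delta)\in|M|^A_{\rho\cap A}$, so $\delta\in|MN|^A_{\rho\cap A}$. For $\lambda x.M$, let $\delta=i(a,\gamma)$ with $\gamma\in|M|_{\rho[x:=a]}$. Let $A_0$ consist of $\delta$, $\gamma$, the elements of $a$, and the set given by induction. If $A\supseteq A_0$, then $j(a,\gamma)$ is defined, and $\rho[x:=a]\cap A=(\rho\cap A)[x:=a]$ since $a\subseteq A$; so $\gamma\in|M|^A_{(\rho\cap A)[x:=a]}$ and $\delta=j(a,\gamma)\in|\lambda x.M|^A_{\rho\cap A}$.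

(b) Induction on $M$: every witness in $(A,j)$ is a witness in $(D,i)$.

(c) The free completion $\bar A$ has this property, by Section 1. $\square$

**Corollary 3.** For closed $N$: $N\not\sqsubseteq I$ iff there are a finite pair $(A,j)$ and $\alpha\in|N|^A$ such that $\alpha$ is not of the form $j(a,\gamma)$ with $\gamma\in a$. Hence $Y:=\{N\in\Lambda^o:N\sqsubseteq I\}$ is co-r.e.

*Proof.* Recall $|I|=\{i(a,\gamma):\gamma\in a\}$. (⇐) In $\bar A$ we have $\alpha\in|N|$ by Lemma 2(b). If $\alpha=i(a,\gamma)$ with $\gamma\in a$, then $\alpha=j(a,\gamma)$ by (c), which is excluded; so $\alpha\notin|I|$. (⇒) Let $\alpha\in|N|\setminus|I|$ in $(D,i)$ and take $A$, $j$ from Lemma 2(a), so $\alpha\in|N|^A$. If $\alpha=j(a,\gamma)$ with $\gamma\in a$, then $\alpha=i(a,\gamma)\in|I|$, a contradiction. Finally, up to renaming, finite pairs have $A\subset\mathbb N$, and the condition on $(A,j),\alpha,N$ is decidable. $\square$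

For example $\Omega\not\sqsubseteq I$: in the pair behind $\mathcal O$, $\delta\in|\Omega|^A$ is not a value of $j$.

## 4. Tripling a letter turns an inequality into an equation

*Purpose: produce from $N,P$ an equation that holds whenever $N\sqsubseteq P$.* The tool is monotonicity. If $|s|\subseteq|t|\subseteq|u|$, and $s,u$ happen to be convertible, then $|s|=|t|$. So we want words in $N$ and $P$ that shrink at the two ends and leave something in the middle. For a closed term $H$ write
$$\langle X_1X_2\cdots X_k\rangle=\lambda v.\,HX_1(HX_2(\cdots(HX_kv)\cdots)).$$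

Suppose first that doubling a letter changes nothing: $Hy(Hyx)=Hyx$. Then $\langle NNP\rangle=\langle NP\rangle=\langle NPP\rangle$. Going from $NNP$ to $NPP$ replaces one letter, and both ends are equal already: there is no word in between, and we learn nothing. With tripling there is a word in between, $NNPP$. So we want $Hy(Hy(Hyx))=Hyx$. The solutions $H=\lambda yx.x$ and $H=\lambda yx.y$ are useless, since for them $\langle NP\rangle$ and $\langle NNPP\rangle$ are convertible for all $N,P$. We take the solution that self-application provides: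
$$h=\lambda zyx.\,zzy(zzy(zzyx)),\qquad H=hh,\qquad Hyx=_\beta Hy(Hy(Hyx)).\tag{1}$$
For closed $N,P$ let $E_{N,P}$ be the equation $\langle NP\rangle=\langle NNPP\rangle$, that is,
$$\lambda v.HN(HPv)\;=\;\lambda v.HN(HN(HP(HPv))),\qquad\text{and}\quad E_N:=E_{N,I}.$$
The term is used in the way of Plotkin–Selinger terms $A$ with $Auuut=Auttt$; see P. Selinger, *Order-incompleteness and finite lambda reduction models*, TCS 2003. Nothing from that paper is needed.

**Lemma 4.** If $N,P$ are closed and $|N|\subseteq|P|$ in a graph model, then that model satisfies $E_{N,P}$. So $N\sqsubseteq P$ implies $E_{N,P}\in T_{min}$.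

*Proof.* By (1), applied to $HN$ with argument $HPv$ and to $HP$ with argument $v$, $\langle NNNP\rangle=_\beta\langle NP\rangle=_\beta\langle NPPP\rangle$. By monotonicity $|\langle NNNP\rangle|\subseteq|\langle NNPP\rangle|\subseteq|\langle NPPP\rangle|$. The outer two sets both equal $|\langle NP\rangle|$. $\square$

## 5. In the freest model $H$ does nothing

We also need $E_{N,P}$ to fail for at least one pair, say $E_K=E_{K,I}$. The sensible attempt: $K\not\sqsubseteq I$ is visible in the free model $\mathcal F$, where $(\{o\},(\emptyset,o))\in|K|\setminus|I|$. Does $E_K$ fail in $\mathcal F$?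

It does not: *in $\mathcal F$ the equation $E_{N,P}$ holds for all closed $N,P$.* In any graph model, by definition of abstraction and injectivity of $i$, for finite $a,b,c$,
$$i(c,i(a,i(b,\delta)))\in|h|\iff\delta\in g(g(g(b))),\qquad\text{where } g(X)=((c\cdot c)\cdot a)\cdot X.\tag{2}$$
Suppose $c\subseteq|h|$ is finite and $i(c,i(a,i(b,\delta)))\in|h|$. Then $\delta\in g(X)$ with $X=g(g(b))$. Unfolding the three applications gives $b'\subseteq X$, $a'\subseteq a$, $c'\subseteq c$ with $i(c',i(a',i(b',\delta)))\in c\subseteq|h|$. In $\mathcal F$ an element $i(c',\cdot)$ is never in $c'$, so $c'\subsetneq c$, and we are in the same situation with a smaller set. This descent cannot go on forever, so the situation does not occur. Hence $(|H|\cdot S)\cdot X=\emptyset$ for all $S,X$, and both sides of $E_{N,P}$ denote $\emptyset$.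

So a web that refutes $N\sqsubseteq P$ need not refute $E_{N,P}$: the element $H$ may be too small to see the difference. The descent also shows the remedy. As with $\Omega$ in Section 1, elements get into $|H|$ only through self-referential identities $i(c,\sigma)\in c$. We put in exactly those we want.

## 6. A web in which $H$ acts by swaps on three points

What should $H$ do? Take three points $\xi_1,\xi_2,\xi_3$. Let $HN$ swap $\xi_1,\xi_2$ and kill $\xi_3$; let $HP$ swap $\xi_2,\xi_3$ and kill $\xi_1$. The word $NP$, applied from the right, sends $\xi_3\mapsto\xi_2\mapsto\xi_1$. The word $NNPP$ sends $\xi_3\mapsto\xi_2\mapsto\xi_3$ and then to nothing. That separates the two sides. Swaps are compatible with (1), since a swap cubed is itself; a single arrow $2\to1$ without its return would not be, as its cube is empty. Which swap is active is decided by an element: $\alpha$ in the first argument of $H$ switches on the first swap, and $\beta$ the second.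

**The web.** Let $(A,j)$ be a finite pair, possibly empty, and $o,\xi_1,\xi_2,\xi_3,\varepsilon_1,\dots,\varepsilon_4$ distinct elements not in $A$. Let $At=A\cup\{o,\xi_1,\xi_2,\xi_3,\varepsilon_1,\dots,\varepsilon_4\}$, with no element of $At$ an ordered pair. Put $U_0=At$, $U_{n+1}=At\cup(\mathcal P_f(U_n)\times U_n)$, $D=\bigcup_nU_n$, with rank as before. Fix $\alpha,\beta\in D$ and put
$$\tau_1=(\{\alpha\},(\{\xi_1\},\xi_2)),\quad\tau_2=(\{\alpha\},(\{\xi_2\},\xi_1)),\quad\tau_3=(\{\beta\},(\{\xi_2\},\xi_3)),\quad\tau_4=(\{\beta\},(\{\xi_3\},\xi_2)),$$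
$e=\{\varepsilon_1,\dots,\varepsilon_4\}$. The $\tau_k$ are distinct, because their second components are. Define
$$i(e,\tau_k)=\varepsilon_k,\qquad i(a,\gamma)=j(a,\gamma)\text{ on }\mathrm{dom}\,j,\qquad i(a,\gamma)=(a,\gamma)\text{ otherwise.}$$
The first two clauses do not overlap, as $e\not\subseteq A$. The map $i$ is total. It is injective: the three clauses take values in $e$, in $A$ and among the pairs, which are disjoint, and each is injective. And $D$ is infinite. So $\mathcal G(A,j,\alpha,\beta)=(D,i)$ is a graph model extending $(A,j)$. We note: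

* $o,\xi_1,\xi_2,\xi_3$ are not values of $i$, and elements of $A$ are values of $i$ only via $j$.
* $\tau_1=i(\{\alpha\},i(\{\xi_1\},\xi_2))$, and likewise for the other $\tau_k$. Indeed $(\{\xi_1\},\xi_2)\notin\mathrm{dom}\,j$ because $\xi_1\notin A$, and $(\{\alpha\},(\{\xi_1\},\xi_2))\notin\mathrm{dom}\,j$ because its second component is a pair; and a singleton is not $e$.

**The intended action.** Let $\Xi=\{\xi_1,\xi_2,\xi_3\}$. For $S\subseteq D$ let $r_S$ be the relation on $\{1,2,3\}$ consisting of $(1,2),(2,1)$ if $\alpha\in S$, together with $(2,3),(3,2)$ if $\beta\in S$. Put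
$$R_S(X)=\{\xi_m:\exists\,\xi_l\in X,\ (l,m)\in r_S\}.$$
$R_S(X)$ is monotone in $S$ and $X$, additive in $X$, and $R_S(X)=R_S(X\cap\Xi)$. Moreover
$$R_S\circ R_S\circ R_S=R_S.\tag{3}$$
By additivity, check singletons. If $r_S$ is empty or one swap, this is clear. If both swaps are present, then $\{\xi_1\}\mapsto\{\xi_2\}\mapsto\{\xi_1,\xi_3\}\mapsto\{\xi_2\}$ and $\{\xi_2\}\mapsto\{\xi_1,\xi_3\}\mapsto\{\xi_2\}\mapsto\{\xi_1,\xi_3\}$, and $\xi_3$ behaves like $\xi_1$.

**Lemma 5.** In $\mathcal G(A,j,\alpha,\beta)$: (i) $\tau_1,\dots,\tau_4\in|H|$. (ii) For all $S,X\subseteq D$: $\big((|H|\cdot S)\cdot X\big)\cap\Xi\subseteq R_S(X)$.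

*Proof.* **Part (i): the four arrows are present.** Use (2) with $c=e$. Since $i(e,\tau_k)=\varepsilon_k\in e$, all $\tau_k$ are in $e\cdot e$. Take $a=\{\alpha\}$. From $\tau_1,\tau_2$ we get that $i(\{\xi_1\},\xi_2)$ and $i(\{\xi_2\},\xi_1)$ are in $(e\cdot e)\cdot a$. So $b=\{\xi_1\}$ gives $\xi_2\in g(b)$, then $\xi_1\in g(g(b))$, then $\xi_2\in g(g(g(b)))$. By (2), $i(e,i(\{\alpha\},i(\{\xi_1\},\xi_2)))=i(e,\tau_1)=\varepsilon_1\in|h|$. In the same way, $a=\{\alpha\}$, $b=\{\xi_2\}$ gives $\varepsilon_2\in|h|$. With $a=\{\beta\}$ the arrows $\tau_3,\tau_4$ swap $\xi_2,\xi_3$, and $b=\{\xi_2\}$, $b=\{\xi_3\}$ give $\varepsilon_3,\varepsilon_4\in|h|$. So $e\subseteq|h|$ and $i(e,\tau_k)=\varepsilon_k\in|h|$, hence $\tau_k\in|h|\cdot|h|=|H|$.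

**Part (ii), Claim 1: self-reference occurs only where we put it.** *If $\xi\in\Xi$ and $i(c,i(a,i(b,\xi)))\in c$ (with $a,b,c$ finite), then $c=e$ and $i(a,i(b,\xi))=\tau_k$ for some $k$; in particular $\xi\in R_a(b)$.*

Put $\sigma=i(a,i(b,\xi))$. There are three cases for $(c,\sigma)$.

* $(c,\sigma)=(e,\tau_k)$ for some $k$. By injectivity $\tau_k$ determines $a,b,\xi$. For $k=1$, $a=\{\alpha\}$, $b=\{\xi_1\}$, $\xi=\xi_2$, and $(1,2)\in r_a$; so $\xi\in R_a(b)$. The cases $k=2,3,4$ are read off in the same way.
* $(c,\sigma)\in\mathrm{dom}\,j$. Then $\sigma\in A$. Since elements of $A$ are values of $i$ only via $j$, $(a,i(b,\xi))\in\mathrm{dom}\,j$, so $i(b,\xi)\in A$, so $(b,\xi)\in\mathrm{dom}\,j$ and $\xi\in A$. This is a contradiction.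
* Otherwise $i(c,\sigma)=(c,\sigma)$ has larger rank than every element of $c$, so it is not in $c$, a contradiction.

**Claim 2: the descent.** *If $c$ is finite, $c\subseteq|h|$, $\xi\in\Xi$ and $i(c,i(a,i(b,\xi)))\in|h|$, then $\xi\in R_a(b)$.*

Strong induction on the cardinality of $c$. By (2), $\xi\in g(g(g(b)))$. We show $g(X)\cap\Xi\subseteq R_a(X)$ for all $X$. Let $\xi'\in g(X)\cap\Xi$. Unfolding, there are finite $b'\subseteq X$, $a'\subseteq a$, $c'\subseteq c$ with $i(c',i(a',i(b',\xi')))\in c\subseteq|h|$. If $c'\ne c$, then $c'$ is smaller and $c'\subseteq|h|$, and the induction hypothesis gives $\xi'\in R_{a'}(b')$. If $c'=c$, Claim 1 gives $\xi'\in R_{a'}(b')$. In both cases $\xi'\in R_a(X)$ by monotonicity. Since $R_a$ looks only at the part of its argument in $\Xi$, three uses give $\xi\in R_a(R_a(R_a(b)))$, which is $R_a(b)$ by (3).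

**Conclusion of (ii).** If $\xi\in((|H|\cdot S)\cdot X)\cap\Xi$, there are finite $b\subseteq X$, $a\subseteq S$ with $i(a,i(b,\xi))\in|h|\cdot|h|$, hence a finite $c\subseteq|h|$ with $i(c,i(a,i(b,\xi)))\in|h|$. By Claim 2, $\xi\in R_a(b)\subseteq R_S(X)$. $\square$

**Lemma 6.** If in $\mathcal G(A,j,\alpha,\beta)$ the closed terms $N,P$ satisfy $\alpha\in|N|$, $\beta\notin|N|$, $\beta\in|P|$, $\alpha\notin|P|$, then $E_{N,P}$ fails there.

*Proof.* By Lemma 5(i), $\tau_4\in|H|$ and $\beta\in|P|$ give $i(\{\xi_3\},\xi_2)\in|HP|$; and $\tau_2\in|H|$ and $\alpha\in|N|$ give $i(\{\xi_2\},\xi_1)\in|HN|$. With $v:=\{\xi_3\}$, $\xi_2$ is in the value of $HPv$ and $\xi_1$ in that of $HN(HPv)$. So $i(\{\xi_3\},\xi_1)\in|\lambda v.HN(HPv)|$.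

Suppose $i(\{\xi_3\},\xi_1)\in|\lambda v.HN(HN(HP(HPv)))|$. Then $\xi_1$ is in the value of the body at $v:=\{\xi_3\}$, and Lemma 5(ii), applied four times, gives $\xi_1\in R_{|N|}R_{|N|}R_{|P|}R_{|P|}(\{\xi_3\})$. By hypothesis $r_{|P|}$ is the swap of $2,3$ and $r_{|N|}$ the swap of $1,2$. So this set is $R_{|N|}R_{|N|}(\{\xi_3\})=\emptyset$, a contradiction. $\square$

**Corollary 7.** $E_K\notin T_{min}$.

*Proof.* Take $A=\emptyset$, $\alpha=(\{o\},(\emptyset,o))=i(\{o\},i(\emptyset,o))$, $\beta=(\{o\},o)=i(\{o\},o)$, and call this graph model $\mathcal G^*$. By the formulas of Section 1, $\alpha\in|K|$ and $\beta\in|I|$. By injectivity, $\alpha\in|I|$ would mean $(\emptyset,o)\in\{o\}$, but $(\emptyset,o)\ne o$; so $\alpha\notin|I|$. And $\beta\in|K|$ would mean that $o$ is a value of $i$, which it is not. Apply Lemma 6 with $N=K$, $P=I$. $\square$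

## 7. A term that searches for the refutation of its own inequality

We have: $N\sqsubseteq I$ implies $E_N\in T_{min}$, while $E_K\notin T_{min}$. To reduce $\mathbb N\setminus W$ to $T_{min}$ it suffices to find computably, from $n$, a closed term $f(n)$ with $f(n)\sqsubseteq I$ if $n\notin W$, and $f(n)=_\beta K$ if $n\in W$.

The first attempt is a term that searches for $n$ in $W$ and becomes $K$ when $n$ is found. For $n\in W$ this is right. For $n\notin W$ the search runs forever, and nothing tells us that the term is below $I$ in every graph model. The example $\Omega\not\sqsubseteq I$ shows that endless computation does not put a term below $I$.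

What helps is that non-membership in $Y=\{N:N\sqsubseteq I\}$ is a searchable event. Let the term run a second search, for a refutation of *its own* inequality, and become $I$ if it finds one. Then finding one is contradictory.

Below, $c_k$ is the $k$-th Church numeral and $\ulcorner M\urcorner=c_{\#M}$.

**Lemma 8.** Let $Y'\subseteq\Lambda^o$ be closed under $=_\beta$ and co-r.e., let $P_0\in Y'$, $Q\in\Lambda^o$, and let $W\subseteq\mathbb N$ be r.e. There is a computable $f:\mathbb N\to\Lambda^o$ with $f(n)=_\beta Q$ if $n\in W$, and $f(n)\in Y'$ if $n\notin W$.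

*Proof.* **The race.** Fix stagewise enumerations of $W$ and of $\Lambda^o\setminus Y'$. Define a partial recursive $\psi(n,m)$: find the first stage $s$ at which $n$ has appeared in $W$ or the term with code $m$ has appeared in $\Lambda^o\setminus Y'$. Output $0$ if $n$ has appeared in $W$ by stage $s$, else output $1$; undefined if there is no such $s$. By $\lambda$-definability of partial recursive functions (Kleene; Barendregt, *The Lambda Calculus*, 1984) there is a closed $\Psi$ with $\Psi c_nc_m=_\beta c_k$ whenever $\psi(n,m)=k$. Let $Z=\lambda k.k(\lambda w.P_0)Q$. Then $Zc_0=_\beta Q$ and $Zc_1=_\beta(\lambda w.P_0)Q=_\beta P_0$.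

**The self-reference.** We want a closed $M_n$, computable from $n$, with $M_n=_\beta Z(\Psi c_n\ulcorner M_n\urcorner)$. This is the second fixed point theorem (Barendregt, Thm 6.5.9), uniformly in $n$. Explicitly, let $Ap,Nu$ be closed terms with $Ap\,\ulcorner M\urcorner\ulcorner N\urcorner=_\beta\ulcorner MN\urcorner$ and $Nu\,\ulcorner M\urcorner=_\beta\ulcorner\ulcorner M\urcorner\urcorner$. Put
$$V_n=\lambda m.Z(\Psi c_n(Ap\,m(Nu\,m))),\qquad M_n=V_n\ulcorner V_n\urcorner.$$
Then $Ap\ulcorner V_n\urcorner(Nu\ulcorner V_n\urcorner)=_\beta Ap\ulcorner V_n\urcorner\ulcorner\ulcorner V_n\urcorner\urcorner=_\beta\ulcorner V_n\ulcorner V_n\urcorner\urcorner=\ulcorner M_n\urcorner$, as wanted. Let $f(n)=M_n$.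

**The verification.** If $\psi(n,\#M_n)=1$, then $M_n\notin Y'$, because it was enumerated into the complement; yet $M_n=_\beta Zc_1=_\beta P_0\in Y'$ and $Y'$ is $\beta$-closed, a contradiction. So $\psi(n,\#M_n)$ is $0$ or undefined. If $n\in W$, it is defined, hence $0$, and $M_n=_\beta Zc_0=_\beta Q$. If $n\notin W$, it is not $0$, hence undefined; so $M_n$ is never enumerated into $\Lambda^o\setminus Y'$, that is, $M_n\in Y'$. $\square$

*Proof of Theorem 1.* Let $W$ be the halting set. The set $Y=\{N:N\sqsubseteq I\}$ is $\beta$-closed, co-r.e. by Corollary 3, and contains $I$. Apply Lemma 8 with $Y'=Y$, $P_0=I$, $Q=K$.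

* If $n\notin W$, then $f(n)\sqsubseteq I$, so $E_{f(n)}\in T_{min}$ by Lemma 4.
* If $n\in W$, then $f(n)=_\beta K$. If $E_{f(n)}$ were in $T_{min}$, so would be $E_K$, contradicting Corollary 7. So $E_{f(n)}\notin T_{min}$.

Thus $n\notin W\iff E_{f(n)}\in T_{min}$, and $n\mapsto E_{f(n)}$ is computable. So $\mathbb N\setminus W\le_mT_{min}$, and $T_{min}$ is $\Pi^0_1$-hard, hence not r.e. $\blacksquare$

*Remark.* One sees where the guess of Section 1 breaks. The set of $n$ for which $E_{f(n)}$ is a $\beta$-conversion is r.e. and contained in $\mathbb N\setminus W$, hence not equal to it. So for some $n\notin W$ the equation $E_{f(n)}$ holds in every graph model without being a $\beta$-conversion.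

## 8. Mapping the free completion into other models, and a $\Pi^0_2$ bound

*Purpose: extend the test of Corollary 3 from $I$ to arbitrary right-hand sides.* For this, a finite pair inside a graph model must be compared with its free completion.

**Lemma 9.** Let $(A,j)$ be a finite pair, $A\ne\emptyset$, contained in a graph model $\mathcal G=(D',i')$ (that is, $A\subseteq D'$ and $i'$ extends $j$). If $N$ is closed, $\delta\in A$ and $\delta\in|N|^{\bar A}$, then $\delta\in|N|^{\mathcal G}$. Consequently, for closed $M,N$: $M\sqsubseteq N$ iff for all finite pairs $(A,j)$ and all $\delta\in|M|^A$, $\delta\in|N|^{\bar A}$.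

*Proof.* Rename the elements of $D'$ so that no element of $A$ is an ordered pair, and let $\bar A=(D,i)$. Define $\theta:D\to D'$ by recursion on rank: $\theta=\mathrm{id}$ on $A$, and $\theta((a,\gamma))=i'(\theta[a],\theta(\gamma))$ on pairs. Then $\theta(i(a,\gamma))=i'(\theta[a],\theta(\gamma))$ for all $(a,\gamma)$, since on $\mathrm{dom}\,j$ both sides are $j(a,\gamma)$.

We show by induction on $M$: $\sigma\in|M|^{\bar A}_\rho$ implies $\theta(\sigma)\in|M|^{\mathcal G}_{\theta\rho}$, where $(\theta\rho)(x)=\theta[\rho(x)]$. Variables are clear. For $MN$, let $a\subseteq|N|^{\bar A}_\rho$ and $i(a,\sigma)\in|M|^{\bar A}_\rho$. Then $\theta[a]\subseteq|N|^{\mathcal G}_{\theta\rho}$ and $i'(\theta[a],\theta(\sigma))=\theta(i(a,\sigma))\in|M|^{\mathcal G}_{\theta\rho}$, so $\theta(\sigma)\in|MN|^{\mathcal G}_{\theta\rho}$. For $\lambda x.M$, let $\sigma=i(a,\gamma)$ with $\gamma\in|M|^{\bar A}_{\rho[x:=a]}$. Then $\theta(\gamma)\in|M|^{\mathcal G}_{(\theta\rho)[x:=\theta[a]]}$, so $\theta(\sigma)=i'(\theta[a],\theta(\gamma))\in|\lambda x.M|^{\mathcal G}_{\theta\rho}$.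 The first claim follows, as $\theta(\delta)=\delta$.

For the consequence: (⇒) $|M|^A\subseteq|M|^{\bar A}\subseteq|N|^{\bar A}$ by Lemma 2(b). (⇐) If $\delta\in|M|^{\mathcal G}$, Lemma 2(a) gives a finite $(A,j)$ in $\mathcal G$ with $\delta\in|M|^A$. So $\delta\in|N|^{\bar A}$ by assumption, and $\delta\in|N|^{\mathcal G}$ by the first claim. $\square$

**Proposition 10.** $T_{min}$ is $\Pi^0_2$.

*Proof.* $M=N$ is in $T_{min}$ iff $M\sqsubseteq N$ and $N\sqsubseteq M$; use the criterion of Lemma 9, with $A\subset\mathbb N$. There "$\delta\in|M|^A$" is decidable. The model $\bar A$ is a computable structure: its elements are finite expressions over $A$, and $i$ is computed by looking up the finite table $j$. By Lemma 2(a),(b) applied in $\bar A$, $\delta\in|N|^{\bar A}$ iff $\delta\in|N|^B$ for some finite $B\subseteq D$ with the restriction of $i$ to it. This is a search through decidable conditions, so "$\delta\in|N|^{\bar A}$" is $\Sigma^0_1$. Hence $M\sqsubseteq N$ has the form "for all $(A,j),\delta$: a $\Sigma^0_1$ condition", which is $\Pi^0_2$, and so is $T_{min}$.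 $\blacksquare$

The exact degree of $T_{min}$, between $\Pi^0_1$-hard and $\Pi^0_2$, is not determined here.

## 9. No r.e. $\lambda$-theory between $T_{min}$ and $\mathrm{Th}(\mathcal G^*)$

In Section 7 the term $I$ was used only through the co-r.e. set below it, and $H$ only through tripling. This gives a more general statement.

**Theorem 11 (gap theorem).** Let $T\supseteq T_{min}$ be any $\lambda$-theory. Suppose that $CNNNP=CNNPP$ is *not* in $T$ for some $N,P,C\in\Lambda^o$, where $P$ has a $\beta$-normal form and $\lambda ut.Cuuut=\lambda ut.Cuttt$ is in $T_{min}$. Then $T$ is $\Pi^0_1$-hard. In particular, if $E_{N,P}\notin T$ for some closed $N$ and some closed $P$ with a normal form, then $T$ is not r.e. Hence there is a graph model $\mathcal G^*$ such that no $\lambda$-theory $T$ with $T_{min}\subseteq T\subseteq\mathrm{Th}(\mathcal G^*)$ is r.e.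

*Proof.* Let $P'$ be the normal form of $P$, which is closed, and $Y_P=\{M\in\Lambda^o:M\sqsubseteq P\}$.

**Step 1: $Y_P$ is co-r.e.** By Lemma 9 and $|P|=|P'|$, $M\notin Y_P$ iff there are a finite pair $(A,j)$ and $\delta\in|M|^A$ with $\delta\notin|P'|^{\bar A}$. So it suffices to decide "$\delta\in|M'|^{\bar A}_\rho$" for a normal form $M'$ and $\rho$ giving finite sets to its free variables. First, from $\delta$ we can compute whether $\delta=i(a,\gamma)$ for some $(a,\gamma)$, and then this unique $(a,\gamma)$: if $\delta\in A$, look it up in $j$; if $\delta$ is a pair, then $\delta=i(a,\gamma)$ iff $\delta$ is the pair $(a,\gamma)$ and $(a,\gamma)\notin\mathrm{dom}\,j$. Now recurse on $M'$, which is an abstraction or has a head variable.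

* $M'=\lambda x.M''$: the condition holds iff $\delta=i(a,\gamma)$ for some (necessarily unique, computable) $(a,\gamma)$ with $\gamma\in|M''|^{\bar A}_{\rho[x:=a]}$. The set $a$ is finite, so the recursion applies.
* $M'=xM_1\cdots M_m$: unfolding the $m$ applications, the condition holds iff some element of the finite set $\rho(x)$ has the form $i(b_1,i(b_2,\dots i(b_m,\delta)\dots))$ with $b_k\subseteq|M_k|^{\bar A}_\rho$ for all $k$. Each element has at most one such decomposition, and it is computable; the finitely many questions about the elements of the $b_k$ concern the smaller normal forms $M_k$.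

**Step 2: below $P$ the equation is forced.** If $M\in Y_P$, then by monotonicity $CMMMP\sqsubseteq CMMPP\sqsubseteq CMPPP$, and $CMPPP=CMMMP$ is in $T_{min}$ by the hypothesis on $C$. So $CMMMP=CMMPP$ is in $T_{min}\subseteq T$.

**Step 3: the reduction.** $Y_P$ is $\beta$-closed, co-r.e. and contains $P$. Apply Lemma 8 with $Y'=Y_P$, $P_0=P$, $Q=N$ and $W$ the halting set. If $n\notin W$, then $f(n)\in Y_P$, and $Cf(n)f(n)f(n)P=Cf(n)f(n)PP$ is in $T$ by Step 2. If $n\in W$, then $f(n)=_\beta N$, and the equation is not in $T$ by hypothesis. So $\mathbb N\setminus W\le_mT$.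

**Step 4: the remaining claims.** Take $C=\lambda xyzwv.Hx(Hy(Hz(Hwv)))$. By (1), $Cuuut=_\beta\lambda v.Hu(Htv)=_\beta Cuttt$. Also $CNNNP=_\beta\langle NNNP\rangle=_\beta\langle NP\rangle$ and $CNNPP=_\beta\langle NNPP\rangle$, so $CNNNP=CNNPP$ is $\beta$-equivalent to $E_{N,P}$. This gives the "in particular". For the last sentence take $\mathcal G^*$ from the proof of Corollary 7: $E_K=E_{K,I}\notin\mathrm{Th}(\mathcal G^*)$, and $I$ is a normal form. $\blacksquare$

## 10. $E_N$ is valid exactly when $N\sqsubseteq I$

**Theorem 12 (exact characterization).** For closed $N$: $E_N\in T_{min}$ iff $N\sqsubseteq I$. The set of such $N$ is $\Pi^0_1$-complete.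

*Proof.* (⇐) is Lemma 4. For (⇒), let $N\not\sqsubseteq I$; we show that $E_N$ fails in a gadget model.

**Step 1: choose the model.** By Corollary 3 there are a finite pair $(A,j)$ and $\alpha\in|N|^A$ not of the form $j(a,\gamma)$ with $\gamma\in a$. Put $\beta=(\{o\},o)$ and $\mathcal G=\mathcal G(A,j,\alpha,\beta)$. Then $\alpha\in|N|$ by Lemma 2(b). Also $\alpha\notin|I|$, since elements of $A$ are values of $i$ only via $j$. And $\beta=i(\{o\},o)\in|I|$, because $o\notin A$ and $\{o\}\ne e$. In particular $N\ne_\beta I$. By Lemma 6 with $P=I$ it suffices to show $\beta\notin|N|$.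

The idea is that $\beta$ reads as "$o\to o$" for a fresh atom $o$, and a term with this behavior should be the identity. We prove this by assigning to each $\sigma\in D$ a set of terms. The identifications $i(e,\tau_k)=\varepsilon_k$ and those made by $j$ are an obstacle to a recursion on rank. So we let every element whose chain of arrows does not end in $o$ impose no condition at all.

**Step 2: the elements that end in $o$.** Let $O$ be the least subset of $D$ with $o\in O$ and ($\gamma\in O\Rightarrow i(a,\gamma)\in O$ for all finite $a$). By leastness and injectivity, each element of $O$ other than $o$ is $i(a,\gamma)$ for a unique $(a,\gamma)$, and then $\gamma\in O$. As $o$ is not a value of $i$, it follows that $i(a,\gamma)\in O\iff\gamma\in O$. Therefore: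

* $\xi_k\notin O$, as $\xi_k\ne o$ is not a value of $i$.
* $\tau_k\notin O$; otherwise, peeling off two arrows, some $\xi_l\in O$.
* $O\cap A=\emptyset$ and $O\cap e=\emptyset$. This is by induction on the generation of $O$. The atom $o$ is in neither set. If $\gamma\in O\setminus A$, then $(a,\gamma)\notin\mathrm{dom}\,j$, and $(a,\gamma)\ne(e,\tau_k)$ as $\tau_k\notin O$. Hence $i(a,\gamma)=(a,\gamma)\notin At$.

So the elements of $O\setminus\{o\}$ are formal pairs $(a,\gamma)=i(a,\gamma)$ with $\gamma\in O$.

**Step 3: sets of terms.** Fix a variable $y_0$. Define sets $[\![\sigma]\!]$ of (open) $\lambda$-terms by recursion on rank. If $\sigma\notin O$, $[\![\sigma]\!]$ is the set of all terms. $[\![o]\!]=\{M:M=_\beta y_0\}$. For $\sigma=(a,\gamma)\in O$,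
$$[\![\sigma]\!]=\{M:MQ\in[\![\gamma]\!]\text{ for all }Q\in[\![a]\!]\},\qquad[\![a]\!]=\bigcap_{\zeta\in a}[\![\zeta]\!]\quad(\text{all terms if }a=\emptyset).$$
The recursion is legitimate, since $\gamma$ and the elements of $a$ have smaller rank than $(a,\gamma)$. These sets are closed under $=_\beta$, by induction on rank. For **all** $(a,\gamma)$,
$$[\![i(a,\gamma)]\!]=\{M:MQ\in[\![\gamma]\!]\text{ for all }Q\in[\![a]\!]\}.\tag{4}$$
If $\gamma\in O$, this is the definition, as $i(a,\gamma)=(a,\gamma)\in O$. If $\gamma\notin O$, then $i(a,\gamma)\notin O$ and both sides are the set of all terms.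

**Step 4: soundness.** *If $\sigma\in|M|_\rho$ and $s$ is a substitution with $s(x)\in[\![\zeta]\!]$ for all $\zeta\in\rho(x)$, $x\in FV(M)$, then $Ms\in[\![\sigma]\!]$.* Induction on $M$. For a variable, this is the hypothesis. For $MN$, let $a\subseteq|N|_\rho$ with $i(a,\sigma)\in|M|_\rho$. By induction $Ns\in[\![a]\!]$ and $Ms\in[\![i(a,\sigma)]\!]$, so $(Ms)(Ns)\in[\![\sigma]\!]$ by (4). For $\lambda x.M$ with $\sigma=i(a,\gamma)$, $\gamma\in|M|_{\rho[x:=a]}$, let $Q\in[\![a]\!]$. The substitution $s[x:=Q]$ satisfies the hypothesis for $\rho[x:=a]$, so $((\lambda x.M)s)Q=_\beta M\,s[x:=Q]\in[\![\gamma]\!]$ by induction. By $\beta$-closure and (4), $(\lambda x.M)s\in[\![\sigma]\!]$.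

**Step 5: $\beta\notin|N|$.** Suppose $\beta=i(\{o\},o)\in|N|$. By soundness $N\in[\![\beta]\!]$, and $y_0\in[\![o]\!]$, so $Ny_0=_\beta y_0$ by (4). By Church–Rosser $Ny_0\to_\beta^*y_0$, since $y_0$ is normal. As long as the root application is not contracted, the term has the form $N''y_0$ with $N\to_\beta^*N''$, which is not $y_0$. So the root is contracted at some point: $N\to_\beta^*\lambda x.N'$ and $N'[x:=y_0]\to_\beta^*y_0$. As $N$ is closed, $y_0\notin FV(\lambda x.N')$, so $\lambda x.N'$ is the same term as $\lambda y_0.N'[x:=y_0]$ up to renaming. Hence $N=_\beta\lambda y_0.N'[x:=y_0]=_\beta\lambda y_0.y_0=I$, contradicting $N\ne_\beta I$. So $\beta\notin|N|$, and $E_N\notin T_{min}$.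

**Step 6: completeness.** By the equivalence just proved, the set in question is $Y=\{N:N\sqsubseteq I\}$, which is $\Pi^0_1$ by Corollary 3. It is $\Pi^0_1$-hard: apply Lemma 8 with $Y'=Y$, $P_0=I$, $Q=K$ and $W$ the halting set. If $n\notin W$, then $f(n)\in Y$. If $n\in W$, then $f(n)=_\beta K\notin Y$, because $\alpha\in|K|\setminus|I|$ in the model $\mathcal G^*$ of Corollary 7. $\blacksquare$
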